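\title{Truthful mechanisms cannot approximate the maximin share within a constant factor}

\begin{abstract}
We consider deterministic truthful mechanisms that allocate $m$ indivisible items among $n$ agents with additive valuations. We prove that for every $n\ge 2$ and every constant $C$, no such mechanism gives every agent a $1/C$ fraction of her maximin share once $m$ is large enough. This confirms the conjecture that for $n>2$ the approximation factor must depend on $m$. The impossibility holds already when only two agents have to be served, items may be discarded, and the benchmark is the $1$-out-of-$d$ share for an arbitrary fixed $d$. The proof studies the menus that the two agents face against lexicographic reports, makes them homogeneous by Ramsey's theorem, and then builds a profile at which both agents must receive the same item. As a complement, we give a truthful mechanism that serves two of the agents within a factor $O(\log m)$.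
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Maximin shares and truthful mechanisms}

Let $M$ be a set of $m$ indivisible items. A \emph{valuation} $v$ assigns a value $v(j)\ge 0$ to every item $j\in M$ and is extended additively to bundles: $v(S)=\sum_{j\in S}v(j)$ for $S\subseteq M$. For an integer $d\ge1$, the \emph{$1$-out-of-$d$ share} of $v$ is
\[
\mu^{(d)}(v)=\max_{(S_1,\dots,S_d)}\ \min_{1\le k\le d} v(S_k),
\]
where the maximum is over all partitions of $M$ into $d$ bundles, empty bundles being allowed. This is the value that an agent can guarantee if she divides the items into $d$ bundles and an adversary takes $d-1$ of them. It never exceeds the proportional share $v(M)/d$, and it corrects that share for indivisibility: it is $\lfloor m/d\rfloor$ if all items have value $1$, and it is $0$ if fewer than $d$ items have positive value. Merging two bundles of an optimal partition shows that $\mu^{(d)}(v)\ge\mu^{(d+1)}(v)$.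

Suppose there are $n$ agents with valuations $v_1,\dots,v_n$. The \emph{maximin share} (MMS) of agent $i$ is $\mu_i=\mu^{(n)}(v_i)$. An \emph{allocation} is a partition of $M$ among the agents, and for $C\ge1$ it is a \emph{$C$-approximate MMS allocation} if every agent $i$ receives a bundle of value at least $\mu_i/C$. The valuations are private. A (deterministic) \emph{mechanism} receives reported valuations and outputs an allocation. It is \emph{truthful} if no agent can obtain a bundle of strictly larger true value by misreporting, whatever the other agents report. It \emph{achieves a $C$-approximation} if on every instance its output under truthful reports is a $C$-approximate MMS allocation.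

For two agents who are assumed to be honest there is no difficulty. In \emph{cut and choose}, agent 1 splits $M$ into two bundles that attain $\mu_1$, and agent 2 takes the one she prefers, which is worth at least $v_2(M)/2\ge\mu_2$ to her. But the cutter can gain by lying. If $v_1=(3,1,1,1)$ and $v_2=(0,1,0,0)$, the truthful cut is $\{1\},\{2,3,4\}$ and leaves agent 1 with value $3$, whereas the report $(1,3,1,1)$ produces the cut $\{2\},\{1,3,4\}$ and leaves her with value $5$. Truthfulness is in fact very costly for $n=2$: Amanatidis, Birmpas, Christodoulou and Markakis \cite{ABCM} showed that no truthful mechanism approximates the MMS to a factor better than $\lfloor m/2\rfloor$. This factor is attained by letting agent 1 pick a favorite item and giving the rest to agent 2. Indeed, one of any two bundles has at most $\lfloor m/2\rfloor$ items, so $\mu_1$ is at most $\lfloor m/2\rfloor$ times the largest item value, and agent 2 keeps a whole bundle of her optimal partition. For $2<n<m$, letting the first $n-1$ agents pick one item each and giving the rest to the last agent achieves the factor $\lfloor (m-n+2)/2\rfloor$, and no better mechanism is known.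

The problem treated here comes from Cohen, Eden, Eden and Vasilyan \cite{CEEV}: it is conjectured that the dependence on $m$ cannot be dropped for $n>2$. We read this as a statement for every $n$:
\begin{quote}
\emph{for every integer $n>2$ and every constant $C\ge1$ there exists $m$ such that no truthful mechanism for $n$ agents and $m$ items achieves a $C$-approximation to the MMS.}
\end{quote}
The two-agent bound suggests that this should be true, but it does not imply it. If we freeze the reports of agents $3,\dots,n$, what remains is a mechanism for two agents that enjoys two new freedoms: it may withhold items from both of them, and it has to meet only the smaller benchmark $\mu^{(n)}$. Theorem~\ref{thm:tree} below shows that this changes the picture considerably, since two agents can then be served within a logarithmic factor instead of a linear one. The question is whether these freedoms reach as far as a constant. They do not.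

\subsection{Results}

We write $[k]=\{1,\dots,k\}$ and call a set with $N$ elements an \emph{$N$-set}. The only outside result that we use is Ramsey's theorem: for all integers $N,\ell,r\ge1$ there is a least integer $R_N(\ell;r)$ such that, whenever $m\ge R_N(\ell;r)$ and the $N$-subsets of $[m]$ are colored with at most $r$ colors, there is a set $H\subseteq[m]$ with $|H|=\ell$ all of whose $N$-subsets have the same color.

\begin{theorem}\label{thm:main}
Let $d\ge1$ be an integer and $C\ge1$ a real number. Put
\[
K=\lceil dC\rceil,\qquad q=4K+1,\qquad D=2q-2,\qquad N=q^{D-1},
\]
\[
m_0=m_0(d,C)=R_N\bigl(2N-1;\,(D-1)4^N\bigr).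
\]
Let $m\ge m_0$, and consider any deterministic mechanism for at least two agents and $m$ items that outputs pairwise disjoint bundles (items may be left unallocated). Then the following two conditions cannot both hold.
\begin{itemize}
\item[(T)] Agents $1$ and $2$ can never gain by misreporting, whatever the other agents report.
\item[(A)] For $i=1,2$, whenever agent $i$ reports her true valuation $v_i$, she receives a bundle of value at least $\mu^{(d)}(v_i)/C$.
\end{itemize}
\end{theorem}

Thus for each fixed $d$ the best factor that can be guaranteed truthfully to two agents tends to infinity with $m$. A truthful mechanism for $n$ agents that achieves a $C$-approximation satisfies (T), and it satisfies (A) with $d=n$ because every profile of reports is itself an instance. This proves the conjecture, for all large $m$.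

\begin{corollary}\label{cor:conj}
For all $n\ge2$, $C\ge1$ and $m\ge m_0(n,C)$, no truthful mechanism for $n$ agents and $m$ items achieves a $C$-approximation to the MMS.
\end{corollary}

Theorem~\ref{thm:main} remains true if all item values are required to be strictly positive (Proposition~\ref{prop:positive}). In the other direction we have the following.

\begin{theorem}\label{thm:tree}
Let $n\ge3$, $m\ge2$ and $L=\lceil\log_2 m\rceil$. There is a truthful mechanism for $n$ agents, allocating all items, in which agent $1$ always receives value at least $\frac{n}{L+1}\mu_1$ and agent $2$ always receives value at least $\frac{n-1}{L+1}\mu_2$ (with no guarantee for the other agents).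
\end{theorem}

Sections~\ref{sec:menus}--\ref{sec:ramsey} prove Theorem~\ref{thm:main}. Sections~\ref{sec:menus} and~\ref{sec:overlay} use only truthfulness and identify a configuration that forces both agents to receive the same item, Section~\ref{sec:wide} uses only the guarantee (A) and produces the ingredients of that configuration, and Section~\ref{sec:ramsey} joins the two halves. Section~\ref{sec:tree} proves Theorem~\ref{thm:tree} and can be read independently.

\section{Menus and lexicographic valuations}\label{sec:menus}

Let $M=[m]$, and fix a mechanism as in Theorem~\ref{thm:main}. Fix the reports of all agents other than $1$ and $2$, say to zero, and let $f_1(u,v)$ and $f_2(u,v)$ be the bundles of agents 1 and 2 when they report $u$ and $v$. These two bundles are disjoint. In this section and the next we assume (T), and $N\ge1$ is an arbitrary integer.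

The \emph{menu} of an agent is the family of bundles that she can reach, given the report of the other:
\[
\mathcal M_1(v)=\{f_1(u,v): u \text{ a valuation}\},\qquad
\mathcal M_2(u)=\{f_2(u,v): v \text{ a valuation}\}.
\]
Condition (T) says that each agent is given a best bundle of her menu:
\begin{equation}\label{eq:truth}
u(f_1(u,v))\ge u(S)\ \text{ for all } S\in\mathcal M_1(v),\qquad
v(f_2(u,v))\ge v(R)\ \text{ for all } R\in\mathcal M_2(u).
\end{equation}
A truthful mechanism is therefore a system of menus in which the best choices of the two agents never overlap. To refute one, we look for a profile and an item $z$ such that every best choice of either agent contains $z$. The inequalities \eqref{eq:truth} speak about values and not about items, so we need valuations for which a lower bound on the value of a bundle determines items in it.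

A \emph{ranking} is a sequence $\sigma=(\sigma_1,\dots,\sigma_N)$ of distinct items, and $\sigma_r$ is the item of \emph{rank} $r$. The \emph{lexicographic valuation} $\lambda_\sigma$ is given by $\lambda_\sigma(\sigma_r)=2^{-r}$ for $r\in[N]$, with value $0$ on all other items.

\begin{lemma}\label{lem:lex}
Let $\sigma$ be a ranking and $a\in[N]$. If $S\supseteq\{\sigma_1,\dots,\sigma_a\}$ and $\lambda_\sigma(T)\ge\lambda_\sigma(S)$, then $T\supseteq\{\sigma_1,\dots,\sigma_a\}$.
\end{lemma}

\begin{proof}
We have $\lambda_\sigma(S)\ge\sum_{r\le a}2^{-r}=1-2^{-a}$ and $\lambda_\sigma(M)=1-2^{-N}$. If $T$ missed an item $\sigma_{r_0}$ with $r_0\le a$, then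
\begin{equation}\label{eq:lex}
\lambda_\sigma(T)\le 1-2^{-N}-2^{-r_0}\le(1-2^{-a})-2^{-N}<\lambda_\sigma(S),
\end{equation}
contrary to the assumption.
\end{proof}

\begin{lemma}[No collision]\label{lem:collision}
Assume \textup{(T)}. Let $\sigma,\tau$ be rankings and $a,b\in[N]$. Suppose that some $S\in\mathcal M_1(\lambda_\tau)$ contains $\sigma_1,\dots,\sigma_a$ and some $R\in\mathcal M_2(\lambda_\sigma)$ contains $\tau_1,\dots,\tau_b$. Then $\sigma_a\neq\tau_b$.
\end{lemma}

\begin{proof}
Consider the profile $(\lambda_\sigma,\lambda_\tau)$. By \eqref{eq:truth}, the bundle $T_1=f_1(\lambda_\sigma,\lambda_\tau)$ satisfies $\lambda_\sigma(T_1)\ge\lambda_\sigma(S)$, so $\sigma_a\in T_1$ by Lemma~\ref{lem:lex}. The same two facts applied to $T_2=f_2(\lambda_\sigma,\lambda_\tau)$, $\tau$ and $R$ give $\tau_b\in T_2$. Since $T_1\cap T_2=\emptyset$, the two items differ.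
\end{proof}

\begin{example}\label{ex:three}
For $a=b=1$ the lemma says that two agents with the same favorite item cannot both have it on the menu. The next case has three items. Let $\sigma=(3,2,1)$ and $\tau=(1,2,3)$. Suppose that each agent can reach all items except the favorite of the other, so that $\{2,3\}\in\mathcal M_1(\lambda_\tau)$ and $\{1,2\}\in\mathcal M_2(\lambda_\sigma)$. Agent 1 values the items $3,2,1$ at $\frac12,\frac14,\frac18$. She can secure $\frac34$, and a bundle without item $2$ is worth at most $\frac58$, so she receives item $2$. By symmetry so does agent 2, which is impossible.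
\end{example}

Note the shape of this example. The contested item sits in the middle, the items that agent 1 prefers to it lie on one side, and those that agent 2 prefers to it lie on the other. The general construction keeps this shape.

\section{Patterns and the overlay}\label{sec:overlay}

From now on agent 1 ranks items in decreasing order and agent 2 in increasing order. For an $N$-set $X=\{x_1<\dots<x_N\}\subseteq[m]$ let
\[
X^{\uparrow}=(x_1,\dots,x_N),\qquad X^{\downarrow}=(x_N,\dots,x_1),
\]
and write $\mathrm{up}_X=\lambda_{X^\uparrow}$ and $\mathrm{down}_X=\lambda_{X^\downarrow}$. In order to compare menus for different sets $X$, we record a bundle by the ranks that its items have for the \emph{opponent}. The \emph{patterns} available to agents 1 and 2 at $X$ are the subsets of $[N]$ in the families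
\begin{align*}
\mathcal P_1(X)&=\bigl\{\{r: X^\uparrow_r\in S\}\ :\ S\in\mathcal M_1(\mathrm{up}_X)\bigr\},\\
\mathcal P_2(X)&=\bigl\{\{r: X^\downarrow_r\in R\}\ :\ R\in\mathcal M_2(\mathrm{down}_X)\bigr\}.
\end{align*}
In these terms, Example~\ref{ex:three} says that for $N=3$ the pattern $\{2,3\}$ cannot lie in both $\mathcal P_1(X)$ and $\mathcal P_2(X)$. There a single set $X$ sufficed. For patterns with gaps the two agents must be given different sets.

\begin{example}\label{ex:gap}
Let $N=4$, and suppose that $\{2,4\}$ belongs to $\mathcal P_1(X)$ and to $\mathcal P_2(X)$ for every $4$-subset $X$ of $\{1,\dots,5\}$. A single set $X$ gives nothing: the ranks $2,4$ in $X^\uparrow$ are the ranks $3,1$ in $X^\downarrow$, so each agent is only sure of her favorite item, and these differ. Take instead $A=\{1,2,3,5\}$ for agent 1 and $B=\{1,3,4,5\}$ for agent 2.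
\[
\begin{array}{l|ccccc}
\text{item} & 1&2&3&4&5\\ \hline
\text{rank in } A^\downarrow \text{ (agent 1)} & 4&3&2&-&1\\
\text{rank in } B^\uparrow \text{ (agent 2)} & 1&-&2&3&4
\end{array}
\]
Against $\mathrm{up}_B$, agent 1 can reach the items of ranks $2,4$ in $B^\uparrow$. These are the items $3$ and $5$, her own top two. Against $\mathrm{down}_A$, agent 2 can reach the items of ranks $2,4$ in $A^\downarrow$. These are the items $3$ and $1$, her own top two. Both have item $3$ at rank $2$, contradicting Lemma~\ref{lem:collision}. Item $4$ is a spacer: it is worthless to agent 1, and its only role is to push item $5$ to rank $4$ in $B^\uparrow$. Item $2$ plays the same role in $A^\downarrow$.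
\end{example}

In general, let the contested item $z$ have rank $p_1\in P_1$ for agent 2 and rank $p_2\in P_2$ for agent 1. Agent 1 prefers $p_2-1$ items to $z$. They must lie in the bundle with pattern $P_1$, and agent 2 ranks them after $z$, so $P_1$ must have at least $p_2-1$ elements after $p_1$. The symmetric requirement holds for $P_2$. For integers $a\le b$ let $(a,b]=\{a+1,\dots,b\}$. We say that $P_1,P_2\subseteq[N]$ \emph{cross} if there are $p_1\in P_1$ and $p_2\in P_2$ with
\begin{equation}\label{eq:cross}
|P_1\cap(p_1,N]|\ge p_2-1\qquad\text{and}\qquad |P_2\cap(p_2,N]|\ge p_1-1 .
\end{equation}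

\begin{lemma}[Overlay]\label{lem:overlay}
Assume \textup{(T)}. Let $H\subseteq[m]$ have $2N-1$ elements, and let $P_1,P_2\subseteq[N]$ satisfy $P_1\in\mathcal P_1(X)$ and $P_2\in\mathcal P_2(X)$ for every $N$-subset $X$ of $H$. Then $P_1$ and $P_2$ do not cross.
\end{lemma}

\begin{proof}
Suppose that \eqref{eq:cross} holds, and choose
\[
Q_1\subseteq P_1\cap(p_1,N],\quad |Q_1|=p_2-1,\qquad\qquad Q_2\subseteq P_2\cap(p_2,N],\quad |Q_2|=p_1-1 .
\]
Let $H=\{h_1<\dots<h_{2N-1}\}$ and let $z=h_N$ be its middle element. Name the elements above and below $z$ by the ranks that they are going to have:
\[
w_r=h_{N+(r-p_1)}\quad(p_1<r\le N),\qquad l_r=h_{N-(r-p_2)}\quad(p_2<r\le N).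
\]
The indices lie between $1$ and $2N-1$ because $p_1,p_2\ge1$, and
\[
l_N<\dots<l_{p_2+1}<z<w_{p_1+1}<\dots<w_N .
\]
Since $Q_1\subseteq(p_1,N]$ and $Q_2\subseteq(p_2,N]$, we can define
\begin{align*}
A&=\{l_r: p_2<r\le N\}\cup\{z\}\cup\{w_r:r\in Q_1\},\\
B&=\{l_r: r\in Q_2\}\cup\{z\}\cup\{w_r:p_1<r\le N\}.
\end{align*}
Then $|A|=(N-p_2)+1+(p_2-1)=N$ and $|B|=(p_1-1)+1+(N-p_1)=N$. Let $\sigma=A^\downarrow$ and $\tau=B^\uparrow$. Reading $A$ downward and $B$ upward, we find
\begin{align*}
&\{\sigma_1,\dots,\sigma_{p_2-1}\}=\{w_r:r\in Q_1\}, &&\sigma_{p_2}=z, &&\sigma_r=l_r\ \ (r>p_2),\\
&\{\tau_1,\dots,\tau_{p_1-1}\}=\{l_r:r\in Q_2\}, &&\tau_{p_1}=z, &&\tau_r=w_r\ \ (r>p_1).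
\end{align*}
Since $P_1\in\mathcal P_1(B)$, there is $S\in\mathcal M_1(\lambda_\tau)$ with $\{r:\tau_r\in S\}=P_1\supseteq\{p_1\}\cup Q_1$. Hence $S$ contains $z$ and all $w_r$ with $r\in Q_1$, that is, $\sigma_1,\dots,\sigma_{p_2}$. Since $P_2\in\mathcal P_2(A)$, there is $R\in\mathcal M_2(\lambda_\sigma)$ with $\{r:\sigma_r\in R\}=P_2\supseteq\{p_2\}\cup Q_2$. Hence $R$ contains $z$ and all $l_r$ with $r\in Q_2$, that is, $\tau_1,\dots,\tau_{p_1}$. Lemma~\ref{lem:collision} with $a=p_2$ and $b=p_1$ gives $\sigma_{p_2}\ne\tau_{p_1}$, but both items equal $z$.
\end{proof}

The sets $A$ and $B$ are built from the patterns, and the patterns must then be available at these very sets. This circularity is the reason for assuming that $P_1$ and $P_2$ are available at all $N$-subsets of $H$, and Ramsey's theorem will supply such an $H$.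

\begin{example}\label{ex:pick}
Let $1\le k<N$, and consider the truthful mechanism in which agent 2 takes her $k$ favorite items and agent 1 gets the rest. Then $\mathcal P_1(X)=\{(k,N]\}$ for every $X$, and every pattern in $\mathcal P_2(X)$ has at most $k$ elements. Crossing would require $p_1\ge k+1$ and hence $k$ elements of $P_2$ after $p_2$, whereas there are at most $k-1$. So crossing fails, as it must, and it fails by only one element. The mechanism avoids it by keeping the bundles of agent 2 small, which is unfair to her when all items have the same value and $m$ is large.
\end{example}

\section{The guarantee forces wide patterns}\label{sec:wide}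

In this section we assume (A), and $K,q,D,N$ have the values given in Theorem~\ref{thm:main}. The aim is to find crossing patterns at every $N$-set $X$.

To cross, a pattern needs an early element together with many later ones. A first attempt is to let agent 1 value the ranks $1,\dots,k$ of her opponent equally. Condition (A) then yields a pattern that contains about a $1/(dC)$ fraction of $[k]$, but these elements may be the last ones, and for $j\le k/2$ the patterns $P_1=P_2=(k-j,k]$ do not cross: there $p_2-1\ge k-j\ge j$, while at most $j-1$ elements of $P_1$ follow $p_1$. Size at one scale is not enough. We therefore cut $[N]$ into intervals of geometrically growing length and use a test valuation that spreads its mass over many of them. One interval then carries too little value to satisfy (A), so the pattern must meet two intervals substantially. The growth rate is chosen so that a $1/(4K)$ fraction of an interval is as large as all earlier intervals together.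

Put $N_0=0$ and $N_t=q^{t-1}$ for $t\in[D]$, so that $N_D=N$. Define the \emph{groups} $G_t=(N_{t-1},N_t]$ for $t\in[D]$. They partition $[N]$, and
\begin{equation}\label{eq:groups}
|G_1|=1,\qquad |G_{t}|=(q-1)N_{t-1}=4K\,N_{t-1}\quad(2\le t\le D).
\end{equation}
A set $P\subseteq[N]$ is \emph{dense in $G_t$} if $|P\cap G_t|\ge|G_t|/(4K)$. We first recall a lower bound on the share of a valuation without large items.

\begin{lemma}\label{lem:greedy}
If $u(j)\le1$ for every item $j$, then $\mu^{(d)}(u)\ge u(M)/d-1$.
\end{lemma}

\begin{proof}
Start with $d$ empty bundles and add the items one at a time, each to a bundle of currently least value. If all values lie in $[a,a+1]$ before a step, where $a$ is the least value, then the enlarged bundle has value at most $a+1$, so all values still lie in $[a,a+1]$ after the step. Hence the largest and the smallest value always differ by at most $1$. At the end the largest value is at least the average $u(M)/d$.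
\end{proof}

\begin{lemma}\label{lem:dense}
Assume \textup{(A)}. Let $X$ be an $N$-set, $i\in\{1,2\}$, and $\Lambda\subseteq[D]$ with $|\Lambda|=q$. Then some $P\in\mathcal P_i(X)$ is dense in $G_t$ for at least two values $t\in\Lambda$.
\end{lemma}

\begin{proof}
Let $i=1$. Define $u(X^\uparrow_r)=1/|G_t|$ if $r\in G_t$ with $t\in\Lambda$, and let $u$ vanish on all other items. Each group in $\Lambda$ has total value $1$, so $u(M)=q$, and no item has value above $1$. Since $q>4K\ge4d$, Lemma~\ref{lem:greedy} gives $\mu^{(d)}(u)\ge q/d-1\ge q/(2d)$. By (A), the bundle $S=f_1(u,\mathrm{up}_X)$ satisfies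
\begin{equation}\label{eq:two}
u(S)\ge\frac{q}{2dC}\ge\frac{q}{2K}=2+\frac1{2K}>2 .
\end{equation}
Let $P=\{r:X^\uparrow_r\in S\}\in\mathcal P_1(X)$. Then $u(S)=\sum_{t\in\Lambda}|P\cap G_t|/|G_t|$. Every term is at most $1$, and it is less than $1/(4K)$ unless $P$ is dense in $G_t$. If $P$ were dense in at most one of the $q$ groups, the sum would be at most $1+(q-1)/(4K)=2$, contrary to \eqref{eq:two}. For $i=2$ the same computation applies to the valuation $v(X^\downarrow_r)=1/|G_t|$ and the bundle $f_2(\mathrm{down}_X,v)$.
\end{proof}

Condition \eqref{eq:cross} couples the two patterns. We replace it by a condition on each pattern separately, relative to a common scale. For $s\in[D-1]$, a set $P\subseteq[N]$ is \emph{$s$-wide} if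
\[
P\cap[N_s]\neq\emptyset\qquad\text{and}\qquad |P\cap(N_s,N]|\ge N_s .
\]

\begin{lemma}\label{lem:wide}
Let $s\in[D-1]$.
\begin{itemize}
\item[(a)] If $P$ is dense in $G_t$ and in $G_{t'}$ with $t\le s<t'$, then $P$ is $s$-wide.
\item[(b)] If $P_1$ and $P_2$ are both $s$-wide, then they cross.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Density in $G_t$ gives $P\cap G_t\ne\emptyset$, and $G_t\subseteq[N_s]$ because $t\le s$. Since $t'-1\ge s$, we have $G_{t'}\subseteq(N_s,N]$, and \eqref{eq:groups} gives $|P\cap G_{t'}|\ge N_{t'-1}\ge N_s$.

(b) Choose $p_i\in P_i\cap[N_s]$ for $i=1,2$. Then $|P_1\cap(p_1,N]|\ge|P_1\cap(N_s,N]|\ge N_s>p_2-1$, and the same holds with the indices exchanged.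
\end{proof}

Lemma~\ref{lem:dense} does not say in which groups the pattern is dense, so the two agents could have wide patterns at different scales. The freedom to choose $\Lambda$ shows that each agent misses only a few scales, and $D$ is chosen so large that one scale serves both.

\begin{lemma}\label{lem:scale}
Assume \textup{(A)}. For every $N$-set $X$ there are $s\in[D-1]$ and $s$-wide sets $P_1\in\mathcal P_1(X)$ and $P_2\in\mathcal P_2(X)$.
\end{lemma}

\begin{proof}
Fix $i\in\{1,2\}$, and call $s\in[D-1]$ \emph{bad for $i$} if no member of $\mathcal P_i(X)$ is $s$-wide. Suppose that $q-1$ values $s_1<\dots<s_{q-1}$ are bad for $i$. Lemma~\ref{lem:dense} with $\Lambda=\{s_1,\dots,s_{q-1},D\}$ gives $P\in\mathcal P_i(X)$ that is dense in $G_t$ and $G_{t'}$ for some $t<t'$ in $\Lambda$. Since $t<t'\le D$, the value $t$ is one of the $s_k$. By Lemma~\ref{lem:wide}(a) with $s=t$, the set $P$ is $t$-wide, although $t$ is bad. So at most $q-2$ values are bad for each agent. As $D-1=2q-3>2(q-2)$, some $s\in[D-1]$ is bad for neither.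
\end{proof}

\begin{remark}\label{rem:blocks}
The number of groups has to grow with $C$. No group $G_t$ is $s$-wide for any $s$, since it lies entirely in $[N_s]$ or entirely in $(N_s,N]$. Yet an agent who may choose any one of the patterns $G_1,\dots,G_D$ secures a $1/D$ fraction of her value for $X$, and $D=1+\log_qN$. Menus that are partitions into logarithmically many parts are the basis of the mechanism in Section~\ref{sec:tree}.
\end{remark}

\section{The Ramsey step}\label{sec:ramsey}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose that (T) and (A) both hold. For every $N$-set $X\subseteq[m]$ choose a triple $c(X)=(s,P_1,P_2)$ as in Lemma~\ref{lem:scale}, and regard it as the color of $X$. There are at most $(D-1)\cdot2^N\cdot2^N=(D-1)4^N$ colors. Since $m\ge m_0$, Ramsey's theorem gives a set $H\subseteq[m]$ of $2N-1$ items all of whose $N$-subsets have the same color $(s,P_1,P_2)$. Thus $P_1\in\mathcal P_1(X)$ and $P_2\in\mathcal P_2(X)$ for every $N$-subset $X$ of $H$, and Lemma~\ref{lem:overlay} says that $P_1$ and $P_2$ do not cross. But both are $s$-wide, so they cross by Lemma~\ref{lem:wide}(b). This is a contradiction.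
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
Condition (T) and the disjointness of bundles enter only in Lemma~\ref{lem:collision}, and (A) enters only in Lemma~\ref{lem:dense}. The reports of the other agents play no role and may be fixed arbitrarily. For $d=1$ the theorem is degenerate, since (A) already fails when both agents value only item $1$. For $d\ge2$ each hypothesis is needed. Cut and choose satisfies (A) with $C=1$, because $\mu^{(2)}\ge\mu^{(d)}$, and it is truthful for agent 2, so (T) is needed for both agents. Giving everything to agent 1 shows that (A) is needed for both agents. Finally, giving all items to one of the two agents according to a fair coin ignores the reports and yields expected value $v_i(M)/2\ge\mu^{(d)}(v_i)$, so the statement fails for randomized mechanisms with a guarantee in expectation.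
\end{remark}

The valuations in the proof vanish on most items. This is only a convenience, because the strict inequalities \eqref{eq:lex} and \eqref{eq:two} leave room for a perturbation.

\begin{proposition}\label{prop:positive}
Theorem~\ref{thm:main} remains true if only strictly positive valuations are allowed, both as true valuations and as reports.
\end{proposition}

\begin{proof}
Fix $\eta>0$ with $\eta m<2^{-N}$. For a valuation $w$ let $w^\eta(j)=w(j)+\eta$ for all $j\in M$, so that $w(T)\le w^\eta(T)\le w(T)+\eta m$ for every bundle $T$. Fix arbitrary positive reports for the other agents, let the menus range over positive reports, and replace every lexicographic valuation $\lambda_\sigma$ by $\lambda_\sigma^\eta$, in particular in the definition of the patterns. Values are computed in two places only.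

Lemma~\ref{lem:lex} holds for $\lambda^\eta_\sigma$. If $T$ misses one of $\sigma_1,\dots,\sigma_a$ and $S$ contains them all, then by \eqref{eq:lex}
\[
\lambda_\sigma^\eta(T)\le(1-2^{-a})-2^{-N}+\eta m<1-2^{-a}\le\lambda^\eta_\sigma(S).
\]

Lemma~\ref{lem:dense} holds as well. Let agent 1 report $u^\eta$, and put $S=f_1(u^\eta,\mathrm{up}_X^\eta)$. Since $\mu^{(d)}(u^\eta)\ge\mu^{(d)}(u)\ge q/(2d)$, condition (A) gives $u^\eta(S)\ge 2+\frac1{2K}$. Now $2^N>N\ge q>2K$, so $\eta m<2^{-N}<\frac1{2K}$ and $u(S)\ge u^\eta(S)-\eta m>2$. This is the conclusion of \eqref{eq:two}, and the counting argument that follows it concerns $u$ alone. The case of agent 2 is the same with $\mathrm{down}_X^\eta$.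

The remaining lemmas and the Ramsey step use only these two lemmas, \eqref{eq:truth} and disjointness.
\end{proof}

\section{Serving two agents within a logarithmic factor}\label{sec:tree}

We now prove Theorem~\ref{thm:tree}. A mechanism is truthful for agents 1 and 2 as soon as each receives a best bundle from a menu that depends only on the report of the other. If a menu is a partition of $M$ into $k$ parts, then its best part is worth at least a $1/k$ fraction of the total value. The difficulty is to keep the two choices disjoint. The simplest rule, in which agent 1 chooses one of two fixed halves and agent 2 gets the other, fails when both agents care only about the same half. In that case the half should be split further. We organize the successive splittings in a binary tree and let the report of each agent determine how far the part that she likes is split in the menu of the other.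

\subsection{Partitions from a tree}

Fix a rooted tree whose nodes are nonempty subsets of $M$: the root is $M$, the leaves are the singletons, and every other node has two children that partition it. Splitting a set of $k\ge2$ items into parts of sizes $\lceil k/2\rceil$ and $\lfloor k/2\rfloor$ turns a set of at most $2^j$ items into sets of at most $2^{j-1}$ items, so we can take all nodes to have depth at most $L$. Two nodes are either nested or disjoint. The \emph{descendants} of $X$ are the nodes contained in $X$, and a descendant is \emph{proper} if it differs from $X$. Let $\mathrm{ch}(X)$ be the set of children of $X$, which is empty for a leaf.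

For a node $X$, let $F(X)$ consist of $X$ and of the siblings of all non-root nodes on the path from the root to $X$, including the sibling of $X$, and let
\[
G(X)=(F(X)\setminus\{X\})\cup\mathrm{ch}(X)
\]
(see Figure~\ref{fig:tree}). Then $F(M)=\{M\}$, and
\begin{equation}\label{eq:child}
F(P)=G(X)\qquad\text{for each child $P$ of $X$}.
\end{equation}
By induction on the depth, $F(X)$ is a partition of $M$ into $\mathrm{depth}(X)+1\le L+1$ parts.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[level distance=9mm,
  level 1/.style={sibling distance=40mm},
  level 2/.style={sibling distance=20mm},
  level 3/.style={sibling distance=10mm},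
  every node/.style={circle,draw,minimum size=5.5mm,inner sep=0pt,font=\small}]
\node {$M$}
  child {node {}
    child {node[fill=gray!35] {$X$} child {node {1}} child {node {2}}}
    child {node[fill=gray!35] {} child {node {3}} child {node {4}}}}
  child {node[fill=gray!35] {}
    child {node {} child {node {5}} child {node {6}}}
    child {node {} child {node {7}} child {node {8}}}};
\end{tikzpicture}
\caption{A binary tree on eight items, in which each node stands for the set of leaves below it. For $X=\{1,2\}$ the shaded nodes form the partition $F(X)=\{\{1,2\},\{3,4\},\{5,6,7,8\}\}$, and $G(X)$ is obtained from it by replacing $X$ with its children $\{1\}$ and $\{2\}$.}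
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:refine}
Let $X$ be a descendant of $Z$. Then $G(X)$ contains $F(Z)\setminus\{Z\}$, and all its other members are proper descendants of $Z$. If $X\ne Z$, the same is true of $F(X)$.
\end{lemma}

\begin{proof}
We use induction along the path from $Z$ to $X$. For $G(Z)$ the claim is the definition. Suppose that it holds for $G(X')$ and that $X$ is a child of $X'$. Then it holds for $F(X)=G(X')$ by \eqref{eq:child}. The family $G(X)$ arises from $F(X)$ by removing $X$, which is contained in $Z$ and hence not a member of $F(Z)\setminus\{Z\}$, and adding the children of $X$, which are proper descendants of $Z$.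
\end{proof}

\subsection{The stopping node of a valuation}

Ties must be broken consistently. Fix a linear order of the nodes in which every node precedes its proper descendants. For a valuation $v$ write $X>_vY$ if $v(X)>v(Y)$, or if $v(X)=v(Y)$ and $X$ precedes $Y$. This is a strict linear order, and since values are nonnegative, every node beats its proper descendants. The \emph{$v$-best} member of a family of nodes is its maximum for $>_v$. It maximizes $v$ over the family.

The valuation $v$ walks down the tree for as long as the node on which it stands is the best part of the current partition. Start at the root. At a node $X$, stop if $X$ is a leaf. Otherwise let $P$ be the $v$-best child of $X$; stop if some $Y\in F(X)\setminus\{X\}$ satisfies $Y>_vP$, and move to $P$ if there is none. Let $X(v)$ be the node at which the walk stops. It is not the root, because $m\ge2$ and $F(M)\setminus\{M\}=\emptyset$. So $F(X(v))\setminus\{X(v)\}$ is nonempty, and we let $Y(v)$ be its $v$-best member.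

\begin{lemma}\label{lem:walk}
Let $v$ be a valuation.
\begin{itemize}
\item[(i)] Every node $Z\supseteq X(v)$ is the $v$-best member of $F(Z)$.
\item[(ii)] If a family of nodes contains $F(X(v))\setminus\{X(v)\}$ and its other members are proper descendants of $X(v)$, then its $v$-best member is $Y(v)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The nodes containing $X(v)$ are those visited by the walk. The claim is trivial for the root. When the walk moves from $X$ to $P$, the node $P$ beats its sibling and every member of $F(X)\setminus\{X\}$, and by \eqref{eq:child} these are the other members of $F(P)$.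

(ii) It suffices to show that $Y(v)$ beats every proper descendant of $X(v)$. If $X(v)$ is a leaf, there is none. Otherwise the walk stopped because some member of $F(X(v))\setminus\{X(v)\}$ beats the best child of $X(v)$. Then $Y(v)$ beats both children, and hence all their descendants.
\end{proof}

\subsection{The mechanism}

Let $X_1=X(v_1)$ and $X_2=X(v_2)$ for the reports $v_1,v_2$. Agent 1 receives the $v_1$-best member of $F(X_2)$, agent 2 receives the $v_2$-best member of $G(X_1)$, agent 3 receives all remaining items, and the other agents receive nothing. The asymmetry between $F$ and $G$ is a tie-break. If both menus were of the form $F$ and $X_1=X_2$, then both agents would choose this node, by Lemma~\ref{lem:walk}(i).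

\begin{example}
Let $m=4$, let the root have children $\{1,2\}$ and $\{3,4\}$, and break ties at equal depth from left to right. For $v=(1,1,1,1)$ the walk moves to $\{1,2\}$ and stops there, since $\{3,4\}$ beats $\{1\}$. For $v'=(1,1,0,0)$ it continues to $\{1\}$. At the profile $(v,v)$, agent 1 takes $\{1,2\}$ from $\{\{1,2\},\{3,4\}\}$ and agent 2 takes $\{3,4\}$ from $\{\{1\},\{2\},\{3,4\}\}$. At $(v',v')$, agent 1 takes $\{1\}$ from $\{\{1\},\{2\},\{3,4\}\}$ and agent 2 takes $\{2\}$ from $\{\{2\},\{3,4\}\}$. At $(v,v')$ both menus are $\{\{1\},\{2\},\{3,4\}\}$; agent 1 takes $\{3,4\}$ and agent 2 takes $\{1\}$.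
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:tree}]
\emph{Disjointness.} We distinguish cases according to the relative position of $X_1$ and $X_2$. Recall that $Y(v_i)$ is disjoint from $X_i$, since both are parts of the partition $F(X_i)$.

\emph{Case $X_1\subseteq X_2$.} By Lemma~\ref{lem:walk}(i) for $v_1$ with $Z=X_2$, agent 1 receives $X_2$. By Lemma~\ref{lem:refine}, the family $G(X_1)$ consists of $F(X_2)\setminus\{X_2\}$ and proper descendants of $X_2$, so agent 2 receives $Y(v_2)$ by Lemma~\ref{lem:walk}(ii). This is disjoint from $X_2$.

\emph{Case $X_2\subsetneq X_1$.} By Lemma~\ref{lem:refine}, the family $F(X_2)$ consists of $F(X_1)\setminus\{X_1\}$ and proper descendants of $X_1$, so agent 1 receives $Y(v_1)$ by Lemma~\ref{lem:walk}(ii). Let $P$ be the child of $X_1$ that contains $X_2$. Then $G(X_1)=F(P)$ by \eqref{eq:child}, so agent 2 receives $P$ by Lemma~\ref{lem:walk}(i). Since $P\subseteq X_1$, it is disjoint from $Y(v_1)$.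

\emph{Case $X_1\cap X_2=\emptyset$.} Let $Z$ be the smallest node that contains both. It differs from $X_1$ and $X_2$, and by minimality these lie in different children $P_1\supseteq X_1$ and $P_2\supseteq X_2$ of $Z$. Put $\Phi=F(P_1)=F(P_2)=G(Z)$. By Lemma~\ref{lem:walk}(i), $P_i$ is the $v_i$-best member of $\Phi$. The family $F(X_2)$ consists of $\Phi\setminus\{P_2\}$, which contains $P_1$, and of descendants of $P_2$; this is immediate if $X_2=P_2$ and follows from Lemma~\ref{lem:refine} otherwise. For $>_{v_1}$, the node $P_1$ beats the other members of $\Phi$, among them $P_2$, and hence all descendants of $P_2$. So agent 1 receives $P_1$. By Lemma~\ref{lem:refine}, the family $G(X_1)$ consists of $\Phi\setminus\{P_1\}$, which contains $P_2$, and of proper descendants of $P_1$. For $>_{v_2}$, the node $P_2$ beats all of these, so agent 2 receives $P_2$. The siblings $P_1$ and $P_2$ are disjoint.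

Hence the output is an allocation of all items.

\emph{Truthfulness.} The menu $F(X_2)$ does not depend on the report of agent 1, and a truthful report gives her a member of maximum true value. The same holds for agent 2 and $G(X_1)$. The reports of the remaining agents are ignored.

\emph{Guarantees.} For every valuation $v$, every $d\ge1$ and every item $j$,
\begin{equation}\label{eq:total}
v(M)\ge d\,\mu^{(d)}(v),\qquad v(M\setminus\{j\})\ge(d-1)\,\mu^{(d)}(v),
\end{equation}
because an optimal partition has $d$ bundles of value at least $\mu^{(d)}(v)$, and $d-1$ of them do not contain $j$. The menu $F(X_2)$ partitions $M$ into at most $L+1$ parts, so agent 1 receives at least $v_1(M)/(L+1)\ge n\mu_1/(L+1)$. If $X_1$ is not a leaf, then $G(X_1)=F(P)$ for a child $P$ of $X_1$, which is again a partition of $M$ into at most $L+1$ parts, and agent 2 receives at least $n\mu_2/(L+1)$. If $X_1=\{j\}$ is a leaf, then $G(X_1)=F(X_1)\setminus\{X_1\}$ partitions $M\setminus\{j\}$ into at most $L$ parts, and agent 2 receives at least $(n-1)\mu_2/L\ge(n-1)\mu_2/(L+1)$.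
\end{proof}

\subsection{The remaining gap}

Agent 3 serves only to absorb the leftover items. If these are discarded instead, the mechanism falls under the setting of Theorem~\ref{thm:main}, and \eqref{eq:total} shows that for every $d\ge2$ it satisfies (T) and (A) with $C=L+1$. So for the two-agent requirement with a fixed $d\ge2$, the best factor lies between $\omega(1)$ and $O(\log m)$. For $d=2$ this should be compared with the bound $\lfloor m/2\rfloor$ of \cite{ABCM}, which therefore depends on the requirement that all items go to the two agents.

We make no claim about the exact growth rate of the best approximation factor for $n>2$ agents. The lower bound of Corollary~\ref{cor:conj} is unbounded, but only at the very slow rate that comes from Ramsey numbers. By Theorem~\ref{thm:tree}, for $n\ge3$ an argument that uses the guarantees of two agents only, as the proof of Theorem~\ref{thm:main} does, cannot give more than $O(\log m)$.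

\begin{thebibliography}{9}

\bibitem{ABCM}
Amanatidis, Birmpas, Christodoulou and Markakis, EC 2017.

\bibitem{CEEV}
Ilan Reuven Cohen, Alon Eden, Talya Eden, Arsen Vasilyan,
\emph{Plant-and-Steal: Truthful Fair Allocations via Predictions},
arXiv:2406.07024 (2024).

\end{thebibliography}
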